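\title{Internal ultrapowers of models of Kelley--Morse set theory can fail comprehension}

\begin{abstract}
We show that the internal ultrapower of a model of Kelley--Morse set theory by a normal measure in the model need not be a model of Kelley--Morse set theory. Starting from an inaccessible cardinal $\kappa$, we force a model $\langle V_\kappa,\in,\mathcal C\rangle$ of $\mathrm{KM}$ whose internal ultrapower by any nonprincipal ultrafilter on a set fails an instance of $\Sigma^1_1$-separation. On the positive side, {\L}o\'s's theorem holds for formulas without class quantifiers, and it holds for all second-order formulas exactly when a choice scheme for classes holds modulo the ultrafilter.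
\end{abstract}

\section{The question and the results}\label{sec:intro}

The language of second-order set theory has two sorts of variables, lowercase ones for sets and uppercase ones for classes, and atomic formulas $u=v$, $u\in v$, $u\in X$, $X=Y$. We call a formula \emph{first-order} if it has no class quantifiers (class variables may occur free), and \emph{$\Sigma^1_1$} if it has the form $\exists X\,\theta$ with $\theta$ first-order. A model of Kelley--Morse set theory $\mathrm{KM}$ is a structure $\mathcal M=\langle M,\in^{\mathcal M},\mathcal C\rangle$, with sets $M$ and classes $\mathcal C$, that satisfies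
\begin{itemize}
\item $\mathrm{ZFC}$ for sets, and extensionality for classes;
\item \emph{replacement}: the image of a set under a class function is a set;
\item \emph{global choice}: some class function picks an element from every nonempty set;
\item \emph{comprehension}: for every formula $\varphi(v,\vec a,\vec A)$, with arbitrary class quantifiers and with set and class parameters, $\{v:\varphi(v,\vec a,\vec A)\}$ is a class.
\end{itemize}
Replacement, applied to the identity on a class, shows that the intersection of a class with a set is a set. So $\mathrm{KM}$ also proves \emph{separation}: $\{v\in a:\varphi(v,\vec a,\vec A)\}$ is a set. The basic example of a model is $\langle V_\kappa,\in,P(V_\kappa)\rangle$ for an inaccessible (uncountable, regular, strong limit) cardinal $\kappa$.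

Let $\mathcal M\models\mathrm{KM}$ and let $E\in M$ be, in $\mathcal M$, an ultrafilter on a set $J$. For a class $F$ let $F_x=\{v:(x,v)\in F\}$ be its section at $x$; a class $F\subseteq J\times M$ is thus a $J$-indexed sequence of classes. The \emph{internal ultrapower} $\operatorname{Ult}(\mathcal M,E)$ is the following two-sorted structure, in whose definition all notions are computed in $\mathcal M$. Its sets are the equivalence classes $[f]$ of functions $f\in M$ with domain $J$, where $f=_Eg$ if $\{x\in J:f(x)=g(x)\}\in E$. Its classes are the equivalence classes $[F]$ of classes $F\in\mathcal C$ with $F\subseteq J\times M$, where $F=_EF'$ if $\{x\in J:F_x=F'_x\}\in E$. Membership is given by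
\[
[f]\in[g]\iff\{x:f(x)\in g(x)\}\in E,\qquad [f]\in[F]\iff\{x:f(x)\in F_x\}\in E .
\]
The \emph{ultrapower map} $j$ sends a set $a$ to the equivalence class of the constant function with value $a$, and a class $A$ to $[J\times A]$. A property holds for \emph{almost all} $x$ if the set of $x\in J$ with the property is in $E$. We say that \emph{{\L}o\'s's theorem holds for $\varphi$} if for all $\vec f$ and $\vec F$
\begin{equation}\label{eq:los}
\operatorname{Ult}(\mathcal M,E)\models\varphi([\vec f\,],[\vec F])\iff\{x\in J:\mathcal M\models\varphi(\vec f(x),\vec F_x)\}\in E .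
\end{equation}
The collection on the right is a set of $\mathcal M$ by separation. Recall that an ultrafilter is \emph{nonprincipal} if it contains no singleton (hence no finite set), and that a \emph{normal measure} on an uncountable cardinal $\delta$ is a nonprincipal ultrafilter $U$ on $\delta$ that is closed under intersections of length less than $\delta$ and such that every $f$ with $f(\alpha)<\alpha$ for almost all $\alpha$ is constant on a set in $U$.

The question we answer comes from \cite{GHJ}.

\medskip
\noindent\textbf{Question.} \emph{Is the internal ultrapower of a model of $\mathrm{KM}$ by a normal measure on a cardinal in the model always a model of $\mathrm{KM}$?}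
\medskip

One would guess that it is. For models of $\mathrm{ZFC}$ the ultrapower map is elementary by {\L}o\'s's theorem, whose one nontrivial step chooses, for almost all $x$, a witness to an existential statement. In $\langle V_\kappa,\in,P(V_\kappa)\rangle$ the same step works for class quantifiers: the axiom of choice of the universe picks a class $X_x\subseteq V_\kappa$ for each $x\in J$, and $\bigcup_x\{x\}\times X_x$ is again a subset of $V_\kappa$. But global choice chooses sets, not classes, and no axiom of $\mathrm{KM}$ visibly provides this step. Our positive result says that this is the exact obstacle to {\L}o\'s's theorem. A failure of {\L}o\'s's theorem does not yet answer the question, since the ultrapower might satisfy comprehension without $j$ being elementary. The negative results require a failure of choice shaped so that it defines, inside the ultrapower, a collection that cannot be a class there.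

A forcing is \emph{${<}\kappa$-closed} if every descending sequence of conditions of length less than $\kappa$ has a lower bound.

\begin{theorem}\label{thm:A}
Let $V\models\mathrm{ZFC}$, let $\kappa$ be inaccessible, and let $U$ be a normal measure on $\delta<\kappa$. There is a ${<}\kappa$-closed forcing $\mathbb P$ such that in $V[G]$ there is $\mathcal C\subseteq P(V_\kappa)$ for which $\mathcal M=\langle V_\kappa,\in,\mathcal C\rangle\models\mathrm{KM}$, $U$ is a normal measure on $\delta$ in $\mathcal M$, and $\operatorname{Ult}(\mathcal M,U)\not\models\mathrm{KM}$. Consequently, in $V$ itself there is a countable transitive model of $\mathrm{KM}$ with a normal measure whose internal ultrapower is not a model of $\mathrm{KM}$.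
\end{theorem}

So the answer is no: if ``$\mathrm{ZFC}$ + there is a measurable cardinal below an inaccessible cardinal'' is consistent, then so is ``$\mathrm{ZFC}$ + there is a transitive model of $\mathrm{KM}$ having a normal measure whose internal ultrapower is not a model of $\mathrm{KM}$''. One model can defeat all nonprincipal ultrafilters at once, among them all normal measures in $V_\kappa$ and all nonprincipal ultrafilters on $\omega$, for which no measurable cardinal is needed.

\begin{theorem}\label{thm:B}
Let $\kappa$ be inaccessible. There is a ${<}\kappa$-closed forcing $\mathbb P$ such that in $V[G]$ there is $\mathcal C\subseteq P(V_\kappa)$ for which $\mathcal M=\langle V_\kappa,\in,\mathcal C\rangle\models\mathrm{KM}$ and, for every ultrafilter $E\in V_\kappa$ on a set, $\operatorname{Ult}(\mathcal M,E)\models\mathrm{KM}$ if and only if $E$ is principal.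
\end{theorem}

In both theorems the axiom that fails is an instance of $\Sigma^1_1$-comprehension, in fact of $\Sigma^1_1$-separation (Remark~\ref{rem:sharp}). The next theorem shows that nothing simpler can fail.

\begin{theorem}\label{thm:C}
Let $\mathcal M\models\mathrm{KM}$ and let $E\in M$ be an ultrafilter on $J$ in $\mathcal M$.
\begin{enumerate}
\item[(1)] {\L}o\'s's theorem holds for first-order formulas. Hence $\operatorname{Ult}(\mathcal M,E)$ satisfies all axioms of $\mathrm{KM}$ except possibly comprehension for formulas with class quantifiers.
\item[(2)] The following are equivalent, and each implies $\operatorname{Ult}(\mathcal M,E)\models\mathrm{KM}$.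
\begin{enumerate}
\item[(i)] {\L}o\'s's theorem holds for all second-order formulas.
\item[(ii)] The \emph{$E$-choice scheme} holds in $\mathcal M$: for each formula $\varphi$ and class $A$, if $\forall x\in J\,\exists X\,\varphi(x,X,A)$, then there is a class $F$ with $\{x\in J:\varphi(x,F_x,A)\}\in E$.
\item[(iii)] The ultrapower map $j$ is elementary for all second-order formulas.
\end{enumerate}
\end{enumerate}
\end{theorem}

In particular, $\mathrm{KM}$ together with the choice scheme for set-indexed families of classes (if $\forall x\in a\,\exists X\,\varphi(x,X,A)$ then $\exists F\,\forall x\in a\,\varphi(x,F_x,A)$) proves that all internal ultrapowers satisfy $\mathrm{KM}$.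

Theorem~\ref{thm:C} is proved in Section~\ref{sec:los}. Section~\ref{sec:external} shows, for ultrafilters on $\omega$, how a failure of choice for club classes becomes a failure of comprehension. Section~\ref{sec:deduce} states a theorem producing models of $\mathrm{KM}$ with prescribed choice for club classes and derives Theorems~\ref{thm:A} and~\ref{thm:B} from it; Section~\ref{sec:forcing} proves it by forcing. Section~\ref{sec:coding} shows that the missing class can be prescribed, and can be the measure $U$ itself.

\section{{\L}o\'s's theorem and choice for classes}\label{sec:los}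

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Write $\operatorname{Ult}$ for $\operatorname{Ult}(\mathcal M,E)$. We prove \eqref{eq:los} by induction on formulas built with $\neg$, $\wedge$, $\exists v$, $\exists X$, and record what each step needs.

The atomic cases are the definition of $\operatorname{Ult}$. The step for $\neg$ holds because $E$ contains exactly one of $B$ and $J\setminus B$, and the step for $\wedge$ because $B\cap B'\in E$ if and only if $B,B'\in E$. For either quantifier the direction $\Rightarrow$ is free: if $[g]$ (or $[K]$) is a witness in $\operatorname{Ult}$, then by induction $g(x)$ (or $K_x$) is a witness in $\mathcal M$ for almost all $x$. For $\exists v$ and $\Leftarrow$, let $B=\{x:\exists v\,\varphi(v,\vec f(x),\vec F_x)\}\in E$. For $x\in B$ apply the global choice function to the set of witnesses of least rank and call the result $g(x)$; for $x\in J\setminus B$ let $g(x)=\emptyset$. Then $g$ is a class by comprehension and a set by replacement, and $[g]$ is a witness in $\operatorname{Ult}$ by induction. Only the direction $\Leftarrow$ for $\exists X$ is left open.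

(1) The induction is complete for first-order formulas. Each axiom of $\mathrm{ZFC}$ is a first-order sentence and so transfers. If $[F]\ne[F']$, then for almost all $x$ some set lies in exactly one of $F_x,F'_x$, and \eqref{eq:los} gives such a set in $\operatorname{Ult}$; this is extensionality. The statement ``if $X$ is a function then $X[a]$ is a set'' is first-order in $X$ and $a$ and holds of every pair $F_x,f(x)$, so it holds of $[F],[f]$; this is replacement. If $A$ is a global choice function in $\mathcal M$, then $j(A)$ is one in $\operatorname{Ult}$. Finally, for first-order $\varphi(v,[\vec f\,],[\vec F])$ let $K=\{(x,v):x\in J,\ \varphi(v,\vec f(x),\vec F_x)\}$. By \eqref{eq:los}, $[g]\in[K]$ if and only if $\operatorname{Ult}\models\varphi([g],[\vec f\,],[\vec F])$.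

(2) (ii)$\Rightarrow$(i). We supply the open step. Let $B=\{x:\exists X\,\varphi(X,\vec f(x),\vec F_x)\}\in E$. Code $B,\vec f,\vec F$ as the sections at $0,1,2,\dots$ of a single class $A$, and apply (ii) to the formula ``$x\in B\to\varphi(X,\vec f(x),\vec F_x)$'', which has a witness $X$ for every $x\in J$. We obtain a class $K$, which we may cut down to $J\times M$, such that the implication holds with $X=K_x$ on a set $B'\in E$. On $B\cap B'\in E$ we have $\varphi(K_x,\vec f(x),\vec F_x)$, so $[K]$ is a witness in $\operatorname{Ult}$ by induction.

(i)$\Rightarrow$(iii). For constant sequences the set on the right of \eqref{eq:los} is $J$ or $\emptyset$ according to whether $\mathcal M\models\varphi(\vec a,\vec A)$ or not.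

(iii)$\Rightarrow$(ii). The idea is that one witness in $\operatorname{Ult}$, at the point $[\mathrm{id}]$, is a sequence of witnesses in $\mathcal M$. Suppose $\forall x\in J\,\exists X\,\varphi(x,X,A)$. By elementarity, and since $[\mathrm{id}]\in j(J)$, there is $[F]$ with $\operatorname{Ult}\models\varphi([\mathrm{id}],[F],j(A))$. Suppose toward a contradiction that $B=\{x\in J:\neg\varphi(x,F_x,A)\}\in E$. In $\mathcal M$,
\[
\forall x\in B\ \forall X\,\bigl[\forall v\,(v\in X\leftrightarrow(x,v)\in F)\to\neg\varphi(x,X,A)\bigr],
\]
so the same holds in $\operatorname{Ult}$ of $j(B),j(F),j(A)$. We apply it to $x=[\mathrm{id}]$ and $X=[F]$. We have $[\mathrm{id}]\in j(B)$ because $B\in E$. By (1), for every $f$,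
\[
([\mathrm{id}],[f])\in j(F)\iff\{x:(x,f(x))\in F\}\in E\iff[f]\in[F].
\]
Hence $\operatorname{Ult}\models\neg\varphi([\mathrm{id}],[F],j(A))$, a contradiction. So $J\setminus B\in E$, which is (ii).

Under (iii), $\operatorname{Ult}$ and $\mathcal M$ satisfy the same sentences, so $\operatorname{Ult}\models\mathrm{KM}$.
\end{proof}

\section{External collections and club classes}\label{sec:external}

In this section $\kappa$ is inaccessible, $\mathcal M=\langle V_\kappa,\in,\mathcal C\rangle$ is a model of $\mathrm{KM}$ with $\mathcal C\subseteq P(V_\kappa)$, and $E\in V_\kappa$ is an ultrafilter on $J$. To refute comprehension in $\operatorname{Ult}(\mathcal M,E)$ we need a collection that is not a class of the ultrapower and a formula that defines it. We treat the two in turn.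

\subsection*{Collections that are never classes}
Inside a set $j(Z)$ the classes of the ultrapower do not depend on $\mathcal C$: a class $[F]$ has the same members in $j(Z)$ as the set $[x\mapsto F_x\cap Z]$. This suggests a definition that mentions only sets.

\begin{definition}\label{def:external}
Let $E$ be an ultrafilter on $J$, let $Z$ be a set and $\Phi\subseteq Z^J$. Put $\Phi^E=\{f\in Z^J:f=_Ef'\text{ for some }f'\in\Phi\}$. The triple $(E,Z,\Phi)$ is \emph{external} if there is no $g:J\to P(Z)$ such that, for all $f\in Z^J$,
\[
\{x:f(x)\in g(x)\}\in E\iff f\in\Phi^E .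
\]
\end{definition}

For $E,Z\in V_\kappa$ all the functions $f$ and $g$ in question lie in $V_\kappa$, so externality has the same meaning in any two universes with the same $V_\kappa$.

\begin{lemma}\label{lem:trace}
Let $(E,Z,\Phi)\in V_\kappa$ be external, let $\varphi(v,Y)$ be a formula and $[H]$ a class of $\operatorname{Ult}(\mathcal M,E)$. Suppose that for all $f\in Z^J$, $\operatorname{Ult}(\mathcal M,E)\models\varphi([f],[H])$ if and only if $f\in\Phi^E$. Then $\operatorname{Ult}(\mathcal M,E)$ has no class whose members are exactly the $v\in j(Z)$ with $\varphi(v,[H])$. In particular $\operatorname{Ult}(\mathcal M,E)\not\models\mathrm{KM}$.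
\end{lemma}

\begin{proof}
Suppose $[F]$ is such a class and let $g(x)=F_x\cap Z$. For $f\in Z^J$ we have $[f]\in j(Z)$, so
\[
\{x:f(x)\in g(x)\}\in E\iff[f]\in[F]\iff\operatorname{Ult}(\mathcal M,E)\models\varphi([f],[H])\iff f\in\Phi^E,
\]
and $g$ contradicts externality.
\end{proof}

The natural candidate for an external collection is the pointwise image $\{j(z):z\in Z\}$, given by the set $\mathrm{Const}_Z$ of constant functions $J\to Z$.

\begin{example}\label{ex:omega}
Let $E$ be nonprincipal on $\omega$. Then $(E,\omega,\mathrm{Const}_\omega)$ is external; this is the statement that the standard natural numbers do not form a set of the ultrapower. Suppose $g$ shows otherwise. Then $B_n=\{x:n\in g(x)\}\in E$ for all $n$. Let $f(x)=\max\bigl(g(x)\cap(x+1)\bigr)$, and $f(x)=0$ if this set is empty. Then $f(x)\in g(x)$ for $x\in B_0$, so $f$ equals some $n$ almost everywhere. But $f(x)\ge n+1$ for all $x\in B_{n+1}$ with $x\geq n+1$, which are almost all $x$.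
\end{example}

\begin{example}\label{ex:normal}
Let $U$ be a normal measure on $\delta$. Then $(U,\delta,\mathrm{Const}_\delta)$ is not external, as $g(\alpha)=\alpha$ shows: if $f(\alpha)\in\alpha$ almost everywhere then $f$ is almost everywhere constant by normality, and each $\beta<\delta$ lies in almost all $\alpha$ because bounded subsets of $\delta$ are not in $U$.
\end{example}

So for normal measures $Z=J$ is too small. A larger $Z$ always works.

\begin{lemma}\label{lem:const}
Let $E$ be a nonprincipal ultrafilter on $J$ and $\lambda=(2^{|J|})^+$. Then $(E,\lambda,\mathrm{Const}_\lambda)$ is external.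
\end{lemma}

\begin{proof}
Suppose $g:J\to P(\lambda)$ shows otherwise. Applying the equivalence to constant functions, $B_z=\{x:z\in g(x)\}\in E$ for every $z<\lambda$. The map $z\mapsto B_z$ takes at most $2^{|J|}$ values. If each value were taken at most $|J|$ times we would have $\lambda\le2^{|J|}\cdot|J|=2^{|J|}$. So there is $B\in E$ with $B_z=B$ for more than $|J|$ many $z$, and there is an injection $f:J\to\{z:B_z=B\}$. For $x\in B=B_{f(x)}$ we have $f(x)\in g(x)$. Hence $f$ is constant on a set in $E$. As $f$ is injective this set is a singleton, contradicting that $E$ is nonprincipal.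
\end{proof}

\subsection*{The defining formula}
A \emph{club} in $\kappa$ is an unbounded set $K\subseteq\kappa$ that contains every limit ordinal $\xi<\kappa$ in which $K\cap\xi$ is unbounded. For $K\in\mathcal C$, this is what the first-order statement ``$K$ is a closed unbounded class of ordinals'' means in $\mathcal M$. Let $\psi(v,H)$ be the $\Sigma^1_1$ formula
\[
\exists K\,\bigl[K\text{ is a closed unbounded class of ordinals and }(v,\xi)\in H\text{ for all }\xi\in K\bigr],
\]
which says that the section $H_v$ contains a club class. A witness in the ultrapower is a single class of $\mathcal M$ that lists clubs for almost all coordinates.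

\begin{lemma}\label{lem:unfold}
$\operatorname{Ult}(\mathcal M,E)\models\psi([f],[H])$ if and only if there are $K\in\mathcal C$ and $B\in E$ such that for all $x\in B$, $K_x$ is a club in $\kappa$ contained in $(H_x)_{f(x)}$.
\end{lemma}

\begin{proof}
The class quantifier of $\psi$ ranges in the ultrapower over all $[K]$ with $K\in\mathcal C$, $K\subseteq J\times V_\kappa$, and the formula in brackets is first-order, so Theorem~\ref{thm:C}(1) applies to it. Replacing $K$ by $K\cap(J\times V_\kappa)$ does not change its sections at points of $J$.
\end{proof}

\subsection*{The smallest case}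
Suppose $\mathcal M$ has a class $H$ with sections $S_n=H_n\subseteq\kappa$, $n<\omega$, such that for every $W\subseteq\omega$,
\begin{equation}\label{eq:finite}
\text{some $K\in\mathcal C$ has $K_n$ club and $K_n\subseteq S_n$ for all $n\in W$}\iff W\text{ is finite.}
\end{equation}
Every $S_n$ contains a club class, but $\mathcal M$ cannot choose clubs for infinitely many $n$. Let $E$ be nonprincipal on $\omega$ and $f:\omega\to\omega$. We claim that $\psi([f],j(H))$ holds in the ultrapower exactly when $f$ is almost everywhere constant. If $f=n$ on $B\in E$ and $C\in\mathcal C$ is a club inside $S_n$, then $K=\omega\times C$ and $B$ are as in Lemma~\ref{lem:unfold}. Conversely let $K,B$ be as in that lemma, so $K_x\subseteq S_{f(x)}$ is club for $x\in B$. For $n\in f[B]$ let $x_n$ be the least $x\in B$ with $f(x)=n$. The class $\{(n,\xi):n\in f[B],\ \xi\in K_{x_n}\}$ chooses clubs for all $n\in f[B]$, so $f[B]$ is finite by \eqref{eq:finite}. Then $B$ is a finite union of fibers of $f$, and one of them is in $E$.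

Thus $\mathcal M$ thinks $\psi(n,H)$ holds for every natural number, while in the ultrapower $\psi(v,j(H))$ holds only of the standard ones. By Example~\ref{ex:omega} and Lemma~\ref{lem:trace}, the ultrapower fails comprehension. With $\lambda$ many sets $S_z$ in place of $\omega$ many, Lemma~\ref{lem:const} will play the role of Example~\ref{ex:omega}. What remains is to build models of $\mathrm{KM}$ with a property like \eqref{eq:finite}.

\section{Prescribing choice for clubs, and the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:deduce}

The following theorem, proved in Section~\ref{sec:forcing}, lets us prescribe the index sets over which clubs can be chosen simultaneously. Property \eqref{eq:finite} is the case where $D=\omega$, $\mathcal I$ is the family of finite sets and $h$ is an inclusion map.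

\begin{theorem}\label{thm:clubs}
Let $\kappa$ be inaccessible, $D$ a set, and $\mathcal I$ a family of subsets of $D$ that contains $\emptyset$ and is closed under finite unions. There is a ${<}\kappa$-closed forcing $\mathbb P$ such that in $V[G]$ there are sets $S_d\subseteq\kappa$ for $d\in D$ and a family $\mathcal C\subseteq P(V_\kappa)$ with the following properties.
\begin{enumerate}
\item[(1)] $V_\kappa^{V[G]}=V_\kappa$, $\kappa$ is inaccessible in $V[G]$, and $\mathcal M=\langle V_\kappa,\in,\mathcal C\rangle\models\mathrm{KM}$.
\item[(2)] If $W\in V_\kappa$ and $h:W\to D$ is in $V$, then $\{(w,\xi):w\in W,\ \xi\in S_{h(w)}\}\in\mathcal C$.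
\item[(3)] For such $W$ and $h$, there is $K\in\mathcal C$ with $K_w$ a club contained in $S_{h(w)}$ for all $w\in W$ if and only if $h[W]\subseteq\Delta$ for some $\Delta\in\mathcal I$.
\end{enumerate}
\end{theorem}

In such a model the truth value of $\psi$ in any ultrapower can be read off from $\mathcal I$.

\begin{proposition}\label{prop:eval}
Let $\mathcal M$ be as in Theorem~\ref{thm:clubs}, let $E\in V_\kappa$ be an ultrafilter on $J$, let $Z\in V_\kappa$, and let $h:J\times Z\to D$ be in $V$. Then $H=\{(x,(z,\xi)):x\in J,\ z\in Z,\ \xi\in S_{h(x,z)}\}$ is in $\mathcal C$, and for $f\in Z^J$,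
\[
\operatorname{Ult}(\mathcal M,E)\models\psi([f],[H])\iff\exists B\in E\ \exists\Delta\in\mathcal I\ \forall x\in B\ \ h(x,f(x))\in\Delta .
\]
\end{proposition}

\begin{proof}
By (2) with $W=J\times Z$, the set of all $((x,z),\xi)$ with $\xi\in S_{h(x,z)}$ is in $\mathcal C$, and $H$ is obtained from it by comprehension. We have $(H_x)_{f(x)}=S_{h(x,f(x))}$. By Lemma~\ref{lem:unfold}, $\psi([f],[H])$ holds in the ultrapower if and only if for some $B\in E$ there is $K\in\mathcal C$ with $K_x$ a club contained in $S_{h(x,f(x))}$ for all $x\in B$. Apply (3) to $W=B$ and the map $x\mapsto h(x,f(x))$, which is in $V$ because $B,f\in V_\kappa$.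
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Apply Theorem~\ref{thm:clubs} with $D=\kappa$ and $\mathcal I$ the family of finite subsets of $\kappa$. Let $E\in V_\kappa$ be an ultrafilter on $J$.

If $E$ is principal, say $\{x_0\}\in E$, then a set is in $E$ if and only if it contains $x_0$. So $[f]\mapsto f(x_0)$, $[F]\mapsto F_{x_0}$ is well defined, injective and preserves membership, and it is onto because it inverts $j$. Hence $\operatorname{Ult}(\mathcal M,E)\cong\mathcal M\models\mathrm{KM}$.

Let $E$ be nonprincipal and $\lambda=(2^{|J|})^+$. Then $\lambda<\kappa$ since $\kappa$ is a strong limit cardinal. Apply Proposition~\ref{prop:eval} with $Z=\lambda$ and $h(x,z)=z$. For $f\in\lambda^J$, $\psi([f],[H])$ holds in the ultrapower if and only if $f[B]$ is finite for some $B\in E$. Since a finite union is in $E$ only if one of its terms is, this holds if and only if $f$ is constant on a set in $E$, that is, $f\in\mathrm{Const}_\lambda^E$. By Lemmas~\ref{lem:const} and~\ref{lem:trace}, $\operatorname{Ult}(\mathcal M,E)\not\models\mathrm{KM}$.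
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\mathbb P$ and $\mathcal M$ from the proof of Theorem~\ref{thm:B}. Being a normal measure on $\delta$ is a statement about subsets of $\delta$, short sequences of them and functions $\delta\to\delta$, all of which lie in $V_\kappa$; so $U$ is a normal measure in $\mathcal M$. It is nonprincipal, so $\operatorname{Ult}(\mathcal M,U)\not\models\mathrm{KM}$.

For the countable model, note first that the ultrapower is interpreted in $\mathcal M$, uniformly for all models of $\mathrm{KM}$. To each formula $\varphi$ assign $\varphi^U$ by letting set quantifiers range over functions on $\bigcup U$, letting class quantifiers range over classes all of whose members are pairs with first coordinate in $\bigcup U$, and replacing atomic formulas by their definitions modulo $U$. By induction, $\mathcal M\models\varphi^U(\vec f,\vec F)$ if and only if $\operatorname{Ult}(\mathcal M,U)\models\varphi([\vec f\,],[\vec F])$. Let $\chi$ be the comprehension axiom $\forall H\,\forall a\,\exists Y\,\forall v\,(v\in Y\leftrightarrow v\in a\wedge\psi(v,H))$. Then $\mathcal M\models(\neg\chi)^U$.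

In $V[G]$ take a countable elementary submodel $\langle M_0,\in,\mathcal C_0\rangle$ of the two-sorted structure $\mathcal M$ with $U\in M_0$. Let $\rho:M_0\to\bar M$ be the Mostowski collapse and $\bar{\mathcal C}=\{\rho[A\cap M_0]:A\in\mathcal C_0\}$. Distinct classes in $\mathcal C_0$ differ on an element of $M_0$ by elementarity, so $\bar{\mathcal M}=\langle\bar M,\in,\bar{\mathcal C}\rangle$ is isomorphic to the submodel. It is a countable transitive model of $\mathrm{KM}$ in which $\rho(U)$ is a normal measure and $(\neg\chi)^{\rho(U)}$ holds. Now $\bar{\mathcal M}$ is hereditarily countable, so $\bar{\mathcal M}$ and enumerations of $\bar M$ and $\bar{\mathcal C}$ in type $\omega$ belong to $V_\kappa^{V[G]}=V_\kappa$. Satisfaction in a set structure is absolute between $V$ and $V[G]$. Hence $\bar{\mathcal M}$ is, in $V$, a model as required.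
\end{proof}

\begin{remark}\label{rem:sharp}
The failing instance is comprehension for $v\in j(\lambda)\wedge\psi(v,[H])$, which is equivalent to a $\Sigma^1_1$ formula. It is also a failure of $\Sigma^1_1$-separation: a set with these members would give a class with these members, by first-order comprehension in the ultrapower. By Theorem~\ref{thm:C}(1) no first-order instance can fail. By Theorem~\ref{thm:C}(2) the failure requires a failure of the $E$-choice scheme, and one is in plain view: for an injection $e:J\to\kappa$ in $V_\kappa$, each $S_{e(x)}$ contains a club class, while a class $F$ with $F_x$ a club in $S_{e(x)}$ for all $x\in B\in E$ would make $e[B]$, and so $B$, finite.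
\end{remark}

\section{The forcing construction}\label{sec:forcing}

We prove Theorem~\ref{thm:clubs}. Fix $\kappa$, $D$, $\mathcal I$ in $V$. The plan is to add, at each $d\in D$, a generic set $S_d\subseteq\kappa$ and a generic club $C_d\subseteq S_d$, and to admit as classes only those subsets of $V_\kappa$ that can be computed from all the $S_d$ together with the $C_d$ for $d$ in one member of $\mathcal I$. Three things must be checked: that no sets are added, that $S_d$ contains no club unless $C_d$ is available, and that comprehension survives although the classes do not come from one model of $\mathrm{ZFC}$.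

\subsection*{Facts about forcing}
A forcing $\mathbb Q$ is a partial order with a largest element. A filter (a nonempty, upward closed subset in which any two elements have a common lower bound in the subset) is \emph{$V$-generic} if it meets every dense subset of $\mathbb Q$ in $V$. As usual we argue as if every condition belongs to a $V$-generic filter; the arguments are statements about the forcing relation of $V$. We use the following textbook facts.
\begin{enumerate}
\item[(F1)] For each formula, the relation $q\Vdash\varphi(\dot a)$ is definable in $V$. It holds if and only if $V[G]\models\varphi(\dot a^G)$ for all generic $G\ni q$, and every statement true in $V[G]$ is forced by some $q\in G$.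
\item[(F2)] $V[G]\models\mathrm{ZFC}$. If $G_1$ is $V$-generic for some forcing and $G_1\in V[G_2]$, then $V[G_1]\subseteq V[G_2]$.
\item[(F3)] If $\mathbb Q$ is ${<}\kappa$-closed, every function in $V[G]$ from an ordinal below $\kappa$ into $V$ is in $V$.
\item[(F4)] Let $\mathbb Q{\downarrow}q=\{r:r\le q\}$. If $G\ni q$ is generic for $\mathbb Q$, then $G\cap\mathbb Q{\downarrow}q$ is generic for $\mathbb Q{\downarrow}q$ and $G$ is its upward closure. The upward closure in $\mathbb Q$ of a generic filter for $\mathbb Q{\downarrow}q$ is generic for $\mathbb Q$.
\end{enumerate}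

\subsection*{One coordinate}
Let $\mathbb A$ consist of $\emptyset$ and all $s:\gamma+1\to2$ with $\gamma<\kappa$, ordered by reverse inclusion. Let $\mathbb P_0$ consist of the trivial condition $(\emptyset,\emptyset)$ and all pairs $(s,c)$ where $s:\gamma+1\to2$ for some $\gamma<\kappa$, $c\subseteq\gamma+1$ contains all its limit points, $\gamma\in c$, and $s(\xi)=1$ for all $\xi\in c$. Put $(s',c')\le(s,c)$ if $s'\supseteq s$ and $c'\cap\operatorname{dom}(s)=c$. Thus $\mathbb A$ approximates a set $S\subseteq\kappa$, and $\mathbb P_0$ approximates $S$ together with a club $C\subseteq S$.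

The two forcings differ at limits. At the top of a strictly descending sequence, $\mathbb A$ may write $0$ or $1$, and this freedom will let $S$ avoid a point of any club. In $\mathbb P_0$ the top point is a limit point of the closed sets and the value $1$ is forced on us; because $s$ and $c$ grow together, it is also still available. The second feature we need is that the choice of $c$ leaves no trace. For $s=\langle1,0,1,1\rangle$ both $(s,\{0,3\})$ and $(s,\{2,3\})$ are conditions, and exchanging the part of the closed set below $4$ maps the extensions of the first onto those of the second, for example $(\langle1,0,1,1,0,1\rangle,\{0,3,5\})$ to $(\langle1,0,1,1,0,1\rangle,\{2,3,5\})$. The exchange does not alter $S$ and alters $C$ only by a ground-model initial segment.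

\subsection*{The product and its projections}
For $\Delta\subseteq D$ in $V$, let $\mathbb P^\Delta$ be the set of functions $q$ on $D$ with $q(d)\in\mathbb P_0$ for $d\in\Delta$ and $q(d)\in\mathbb A$ for $d\notin\Delta$, whose support $\operatorname{supp}(q)$, the set of $d$ with $q(d)$ nontrivial, has size less than $\kappa$. The order is coordinatewise. Let $\mathbb P=\mathbb P^D$, and let $\pi_\Delta:\mathbb P\to\mathbb P^\Delta$ replace $(s,c)$ by $s$ at each coordinate outside $\Delta$. The map $\pi_\Delta$ preserves order and supports.

\begin{lemma}\label{lem:closed}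
Each $\mathbb P^\Delta$ is ${<}\kappa$-closed. Moreover, if $\langle q_i:i<\eta\rangle$ is descending of limit length $\eta<\kappa$, $d\notin\Delta$, and $\langle q_i(d):i<\eta\rangle$ is not eventually constant, then there is a lower bound $q$ with $q(d)=\bigcup_iq_i(d)\cup\{(\gamma,0)\}$, where $\gamma=\operatorname{dom}\bigcup_iq_i(d)$.
\end{lemma}

\begin{proof}
A descending sequence of successor length has a last element, so let $\eta$ be a limit. Since $\kappa$ is regular, $\bigcup_i\operatorname{supp}(q_i)$ has size less than $\kappa$, and it suffices to find a lower bound at each coordinate $d$. If the sequence at $d$ is eventually constant, take its eventual value. Otherwise suppose first $d\in\Delta$ and $q_i(d)=(s_i,c_i)$. Comparable conditions with the same first component are equal, since $(s,c')\le(s,c)$ gives $c'=c'\cap\operatorname{dom}(s)=c$. So the $s_i$ are not eventually constant, and $\gamma=\operatorname{dom}\bigcup_is_i$ is a limit ordinal below $\kappa$, larger than every $\operatorname{dom}(s_i)$. Let $s=\bigcup_is_i\cup\{(\gamma,1)\}$ and $c=\bigcup_ic_i\cup\{\gamma\}$. For $k\ge i$ we have $c_k\cap\operatorname{dom}(s_i)=c_i$,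 and for $k<i$ we have $c_k\subseteq c_i$; so $c\cap\operatorname{dom}(s_i)=c_i$. A limit point $\beta<\gamma$ of $c$ lies in some $\operatorname{dom}(s_i)$, so it is a limit point of $c_i$ and belongs to $c_i$. Hence $(s,c)$ is a condition below every $(s_i,c_i)$. If $d\notin\Delta$, both $\bigcup_iq_i(d)\cup\{(\gamma,0)\}$ and $\bigcup_iq_i(d)\cup\{(\gamma,1)\}$ are lower bounds in $\mathbb A$.
\end{proof}

Let $G\subseteq\mathbb P$ be $V$-generic. By (F3), a set of size less than $\kappa$ in $V$ has the same subsets in $V$ and $V[G]$. As $|V_\alpha|<\kappa$ for $\alpha<\kappa$, induction on $\alpha$ gives $V_\alpha^{V[G]}=V_\alpha$, so $V_\kappa^{V[G]}=V_\kappa$. Also $\kappa$ remains inaccessible: a cofinal map from a smaller ordinal would be in $V$, so $\kappa$ stays an uncountable regular cardinal, and power sets of smaller cardinals are unchanged.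

To pass from $\mathbb P^\Delta$ back to $\mathbb P$ we must supply closed sets at the coordinates outside $\Delta$. A function $s'\in\mathbb A$ may end in $0$ and then carries no closed set containing its top point, so we first append a $1$. For $q\in\mathbb P^\Delta$ let $q^+\le q$ be given by $q^+(d)=q(d)^\frown1=q(d)\cup\{(\operatorname{dom}q(d),1)\}$ for $d\in\operatorname{supp}(q)\setminus\Delta$ and $q^+(d)=q(d)$ otherwise.

\begin{lemma}[lifting]\label{lem:lift}
If $p\in\mathbb P$, $q\in\mathbb P^\Delta$ and $q\le\pi_\Delta(p)$, then there is $p'\le p$ with $\pi_\Delta(p')=q^+$.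
\end{lemma}

\begin{proof}
For $d\in\Delta$ let $p'(d)=q(d)\le p(d)$. For $d\notin\operatorname{supp}(q)\cup\Delta$ the value $p(d)$ is trivial, and we let $p'(d)$ be trivial. For $d\in\operatorname{supp}(q)\setminus\Delta$ write $q(d)=s'$ and $p(d)=(s,c)$, so that $s\subseteq s'$, and let $p'(d)=(s'{}^\frown1,\,c\cup\{\mu\})$ with $\mu=\operatorname{dom}(s')$. Here $\mu$ is the top point of the domain of $s'{}^\frown1$, the set $c\cup\{\mu\}$ has the same limit points as $c$, and $s'{}^\frown1$ is $1$ on it. Since $\mu\notin\operatorname{dom}(s)$, we get $(c\cup\{\mu\})\cap\operatorname{dom}(s)=c$, so $p'(d)\le p(d)$.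
\end{proof}

Let $G^\Delta$ be the upward closure of $\pi_\Delta[G]$ in $\mathbb P^\Delta$. It is a filter since $\pi_\Delta$ preserves order, and it is $V$-generic: if $\mathcal D\subseteq\mathbb P^\Delta$ is dense, then the $p'\in\mathbb P$ with $\pi_\Delta(p')$ below a member of $\mathcal D$ are dense in $\mathbb P$, because given $p$ we may take $q\in\mathcal D$ below $\pi_\Delta(p)$ and lift. By (F2), $V[G^\Delta]\subseteq V[G]$.

For $d\in D$ let $\chi_d$ and $C_d$ be the unions of the first and of the second components of $p(d)$, $p\in G$, and let $S_d=\chi_d^{-1}(1)$. Write $\vec S=\langle S_d:d\in D\rangle$ and $\vec C{\upharpoonright}\Delta=\langle C_d:d\in\Delta\rangle$. The next lemma says that $V[G^\Delta]$ is the extension generated by these two sequences.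

\begin{lemma}\label{lem:generic}
\begin{enumerate}
\item[(a)] $\chi_d$ is the characteristic function of $S_d$ on $\kappa$, and $C_d$ is a club contained in $S_d$.
\item[(b)] $G^\Delta$ is the set of $q\in\mathbb P^\Delta$ such that $q(d)\subseteq\chi_d$ for all $d\notin\Delta$, and for all $d\in\Delta$, writing $q(d)=(s,c)$, we have $s\subseteq\chi_d$ and $c=C_d\cap\operatorname{dom}(s)$.
\item[(c)] $\vec S$ and $\vec C{\upharpoonright}\Delta$ are in $V[G^\Delta]$, and every generic extension of $V$ that contains $\vec S$ and $\vec C{\upharpoonright}\Delta$ includes $V[G^\Delta]$. In particular $V[G^\Delta]\subseteq V[G^{\Delta'}]$ when $\Delta\subseteq\Delta'$.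
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Given $\xi<\kappa$, any $(s,c)\in\mathbb P_0$ extends to $(s',c\cup\{\gamma\})$ where $\gamma\ge\max(\xi,\operatorname{dom}(s))$ and $s':\gamma+1\to 2$ extends $s$ with $s'(\gamma)=1$. By genericity $\chi_d$, which is a function because $G$ is a filter, has domain $\kappa$, and $C_d$ is unbounded. Let $p\in G$, $p(d)=(s,c)$. For $p'\in G$ with $p'(d)=(s',c')$, a common extension with value $(s'',c'')$ at $d$ gives $c'\cap\operatorname{dom}(s)\subseteq c''\cap\operatorname{dom}(s)=c$. So $C_d\cap\operatorname{dom}(s)=c$. Each limit point of $C_d$ lies in such a $\operatorname{dom}(s)$, hence in $c$. Finally $\chi_d=1$ on $C_d$.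

(b) Let $\mathcal F$ be the set described. If $q\ge\pi_\Delta(p)$ with $p\in G$, then at each $d$ the first component $s$ of $q(d)$ is contained in the first component $s_p\subseteq\chi_d$ of $p(d)=(s_p,c_p)$, and for $d\in\Delta$ the second is $c_p\cap\operatorname{dom}(s)=C_d\cap\operatorname{dom}(s)$. So $G^\Delta\subseteq\mathcal F$. The value at $d$ of a member of $\mathcal F$ is cut out of $\chi_d$ and $C_d$ by its length, so two members of $\mathcal F$ are comparable at each coordinate, and hence compatible. Let $q\in\mathcal F$. By genericity some $r\in G^\Delta$ is below $q$ or incompatible with $q$. The latter is impossible as $r\in\mathcal F$, so $q\in G^\Delta$.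

(c) By (b) and $\pi_\Delta[G]\subseteq G^\Delta$, the function $\chi_d$ is the union of the first components of $q(d)$, $q\in G^\Delta$, and for $d\in\Delta$ the set $C_d$ is the union of the second components. Conversely a generic extension containing both sequences contains $G^\Delta$ by (b), and (F2) applies.
\end{proof}

\subsection*{No clubs outside $\Delta$}

\begin{lemma}\label{lem:noclub}
If $\Delta\subseteq D$ is in $V$ and $d\in D\setminus\Delta$, then no club $K\subseteq\kappa$ in $V[G^\Delta]$ is contained in $S_d$.
\end{lemma}

\begin{proof}
Otherwise, by (F1), some $q_0\in\mathbb P^\Delta$ forces that $\dot K$ is a club contained in $\dot S_d$, where $\dot S_d$ is the $\mathbb P^\Delta$-name for the set of $\xi$ at which some $q(d)$ with $q$ in the generic filter has value $1$. In $V$ build $q_0\ge q_1\ge\cdots$ and ordinals $\xi_n$ as follows. Since $q_n$ forces $\dot K$ unbounded, some extension of $q_n$ forces $\xi_n\in\dot K$ for some $\xi_n\ge\operatorname{dom}q_n(d)$; extend further to $q_{n+1}$ with $\operatorname{dom}q_{n+1}(d)>\xi_n$. The $\xi_n$ are strictly increasing and $\xi=\sup_n\xi_n=\operatorname{dom}\bigcup_nq_n(d)$,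 which is below $\kappa$ as $\kappa$ is regular and uncountable. By Lemma~\ref{lem:closed}, and because $d\notin\Delta$, there is a lower bound $q$ with $q(d)(\xi)=0$. Then $q$ forces $\xi\in\dot K$, since $\dot K$ is closed, and $\xi\notin\dot S_d$. This is a contradiction.
\end{proof}

\subsection*{The classes}
In $V[G]$ let
\[
\mathcal C=\mathcal C(G)=\bigcup_{\Delta\in\mathcal I}P(V_\kappa)\cap V[G^\Delta],\qquad\mathcal M=\langle V_\kappa,\in,\mathcal C\rangle .
\]
For $\tau\subseteq V_\kappa\times\mathbb P^\Delta$ in $V$ put $\tau[G^\Delta]=\{v:\exists q\in G^\Delta\ (v,q)\in\tau\}$, a subset of $V_\kappa$ in $V[G^\Delta]$. Every subset $Y$ of $V_\kappa$ in $V[G^\Delta]$ has this form: if $\dot Y$ names $Y$, take $\tau=\{(v,q):q\Vdash\check v\in\dot Y\}$. The $\mathbb P$-name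
\[
\tau^\Delta=\{(\check v,p):\exists q\,((v,q)\in\tau\text{ and }\pi_\Delta(p)\le q)\}
\]
has value $\tau[G^\Delta]$ under every generic $G$. So $\dot{\mathcal C}=\{(\tau^\Delta,1):\Delta\in\mathcal I,\ \tau\subseteq V_\kappa\times\mathbb P^\Delta\}$ has value $\mathcal C(G)$ under every generic $G$.

The difficulty with comprehension is this. For a parameter $Y\in V[G^\Delta]$ the collection $\{v:\mathcal M\models\varphi(v,Y)\}$ lies in $V[G]$, but it has to lie in some $V[G^{\Delta'}]$ with $\Delta'\in\mathcal I$, while the class quantifiers of $\varphi$ range over classes that no single $V[G^{\Delta'}]$ need contain. We show that $V[G^\Delta]$ can nevertheless decide truth in $\mathcal M$: whether $p$ forces $\varphi$ depends, in effect, only on $\pi_\Delta(p)$. The tool is the exchange of initial segments of clubs, done at all coordinates at once.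

\begin{lemma}[exchange]\label{lem:swap}
Let $a,b\in\mathbb P$ with $\pi_\Delta(a)=\pi_\Delta(b)$. For every $V$-generic $G_1\ni a$ there is a $V$-generic $G_2\ni b$ with $G_1^\Delta=G_2^\Delta$ and $\mathcal C(G_1)=\mathcal C(G_2)$.
\end{lemma}

\begin{proof}
At each $d\in D$ the conditions have the same first component: $a(d)=(s_d,c_d)$ and $b(d)=(s_d,c'_d)$, with $c_d=c'_d$ for $d\in\Delta$. For $r\le a$ with $r(d)=(u,e)$ let
\[
\sigma(r)(d)=(u,e'),\qquad e'=(e\setminus\operatorname{dom}(s_d))\cup c_d' .
\]
This is a condition of $\mathbb P_0$ below $b(d)$. Indeed $u=1$ on $e$, and on $c'_d$ because $u\supseteq s_d$. The top point of $\operatorname{dom}(u)$, if $u\neq\emptyset$, is in $c_d'$ if $u=s_d$ and in $e\setminus\operatorname{dom}(s_d)$ otherwise. A limit point of $e'$ in $\operatorname{dom}(s_d)$ is a limit point of $c_d'$, so it is in $c'_d$. A limit point of $e'$ outside $\operatorname{dom}(s_d)$ is a limit ordinal, hence larger than $\operatorname{dom}(s_d)$ (which is $0$ or a successor), so it is a limit point of $e$ and lies in $e\setminus\operatorname{dom}(s_d)$. Finally $e'\cap\operatorname{dom}(s_d)=c'_d$. The map $\sigma$ preserves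 supports and order: if $e_1\cap\operatorname{dom}(u)=e$ then $e_1'\cap\operatorname{dom}(u)=e'$. The map defined in the same way with $a$ and $b$ interchanged is its inverse, because $e\cap\operatorname{dom}(s_d)=c_d$. So $\sigma\in V$ is an isomorphism from $\mathbb P{\downarrow}a$ onto $\mathbb P{\downarrow}b$. It fixes all first components, and for $d\in\Delta$ it fixes $r(d)$; so $\pi_\Delta\circ\sigma=\pi_\Delta$.

Let $G_2$ be the upward closure of $\sigma[G_1\cap\mathbb P{\downarrow}a]$. By (F4) it is generic, and $b=\sigma(a)\in G_2$. Since $G_1^\Delta$ is the upward closure of $\pi_\Delta[G_1\cap\mathbb P{\downarrow}a]$ and $G_2^\Delta$ that of $\pi_\Delta[\sigma[G_1\cap\mathbb P{\downarrow}a]]$, they are equal. Let $S^i_d,C^i_d$ be the sets derived from $G_i$. Then $S^2_d=S^1_d$ and $C^2_d=(C^1_d\setminus\operatorname{dom}(s_d))\cup c'_d$ for all $d$. For any $\Delta'\in\mathcal I$, the model $V[G_1^{\Delta'}]$ contains $\vec S^1$, $\vec C^1{\upharpoonright}\Delta'$ and $b$, hence $\vec S^2$ and $\vec C^2{\upharpoonright}\Delta'$. By Lemma~\ref{lem:generic}(c), $V[G_2^{\Delta'}]\subseteq V[G_1^{\Delta'}]$, and the reverse inclusion follows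 in the same way from $C^1_d=(C^2_d\setminus\operatorname{dom}(s_d))\cup c_d$. So $\mathcal C(G_1)=\mathcal C(G_2)$.
\end{proof}

\begin{lemma}\label{lem:KM}
$\mathcal M\models\mathrm{KM}$.
\end{lemma}

\begin{proof}
$V_\kappa\models\mathrm{ZFC}$ since $\kappa$ is inaccessible, and extensionality holds since classes are subsets of $V_\kappa$. If $F\in\mathcal C$ is a function and $a\in V_\kappa$, then in $V[G]$ the set $F[a]\subseteq V_\kappa$ has size less than $\kappa$, so its elements have bounded rank by regularity, and $F[a]\in V_\kappa^{V[G]}=V_\kappa$. A choice function for the nonempty elements of $V_\kappa$ exists in $V\subseteq V[G^\emptyset]$ and so belongs to $\mathcal C$.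

For comprehension, consider a formula with finitely many parameters. Since $\mathcal I$ is closed under finite unions, Lemma~\ref{lem:generic}(c) puts all class parameters into one $V[G^\Delta]$ with $\Delta\in\mathcal I$. We write the proof for a formula $\varphi(v,Y)$ with one class parameter $Y=\tau[G^\Delta]$; further class parameters are carried along with names of the same form, and set parameters with check names. Let $\varphi^*(v)$ be the statement $\langle\check V_\kappa,\in,\dot{\mathcal C}\rangle\models\varphi(\check v,\tau^\Delta)$ of the forcing language of $\mathbb P$. By (F1) we may define in $V$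
\[
T=\{(v,\pi_\Delta(p)):v\in V_\kappa,\ p\in\mathbb P,\ p\Vdash\varphi^*(v)\}\subseteq V_\kappa\times\mathbb P^\Delta .
\]
Since $T[G^\Delta]\in\mathcal C$, it suffices to show $T[G^\Delta]=\{v:\mathcal M\models\varphi(v,Y)\}$.

If $\mathcal M\models\varphi(v,Y)$, some $p\in G$ forces $\varphi^*(v)$, and $\pi_\Delta(p)\in G^\Delta$ shows $v\in T[G^\Delta]$.

Conversely let $v\in T[G^\Delta]$, so there is $p\Vdash\varphi^*(v)$ with $\pi_\Delta(p)\in G^\Delta$; the condition $p$ itself need not be in $G$. Suppose $\mathcal M\models\neg\varphi(v,Y)$. Some member of $G$ forces $\neg\varphi^*(v)$, and some member of $G$ projects below $\pi_\Delta(p)$; let $p_1\in G$ extend both. Put $q=\pi_\Delta(p_1)$. Then $q\le\pi_\Delta(p)$ and $q\le\pi_\Delta(p_1)$, so Lemma~\ref{lem:lift} gives $a\le p$ and $b\le p_1$ with $\pi_\Delta(a)=q^+=\pi_\Delta(b)$. Take a generic $G_1\ni a$ and $G_2\ni b$ as in Lemma~\ref{lem:swap}. The structures $\langle V_\kappa,\in,\mathcal C(G_i)\rangle$ are equal and so are the parameters $\tau[G_i^\Delta]$. But $a$ forces $\varphi^*(v)$ and $b$ forces $\neg\varphi^*(v)$, so this one structure satisfies both $\varphi(v,\tau[G_1^\Delta])$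 and its negation. This contradiction shows $\mathcal M\models\varphi(v,Y)$.
\end{proof}

Closure of $\mathcal I$ under finite unions cannot be dropped. If $\mathcal I=\{\emptyset,\{d\},\{d'\}\}$ with $d\ne d'$, then $C_d,C_{d'}\in\mathcal C$, but by Lemma~\ref{lem:noclub} no $V[G^\Delta]$ with $\Delta\in\mathcal I$ contains both, so $(\{0\}\times C_d)\cup(\{1\}\times C_{d'})\notin\mathcal C$ and comprehension fails.

\begin{proof}[Proof of Theorem~\ref{thm:clubs}]
The forcing $\mathbb P$ is ${<}\kappa$-closed by Lemma~\ref{lem:closed}, and (1) follows from the paragraph after that lemma and from Lemma~\ref{lem:KM}. The set in (2) is a subset of $V_\kappa$ computed from $h$ and $\vec S$, so it lies in $V[G^\emptyset]$. For (3), if $h[W]\subseteq\Delta\in\mathcal I$, then $K=\{(w,\xi):w\in W,\ \xi\in C_{h(w)}\}$ is in $V[G^\Delta]$ by Lemma~\ref{lem:generic}(c), and its sections are clubs as required by Lemma~\ref{lem:generic}(a). Conversely, if $K\in V[G^\Delta]$ with $\Delta\in\mathcal I$ and each $K_w$ is a club contained in $S_{h(w)}$, then $K_w\in V[G^\Delta]$, so $h(w)\in\Delta$ by Lemma~\ref{lem:noclub}.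
\end{proof}

\section{Coding arbitrary collections, and defining the measure}\label{sec:coding}

With $\mathcal I$ the family of finite sets, $\psi$ defines pointwise images of $j$. Other families make $\psi$ define any collection we like. To have $\psi$ hold of $[f]$ for a given $f:J\to Z$, we index the sets $S_d$ by pairs $(x,z)$ and allow clubs to be chosen along the graph of $f$.

\begin{theorem}\label{thm:coding}
Let $\kappa$ be inaccessible and let $\mathcal T\subseteq V_\kappa$ be a set of triples $t=(E,Z,\Phi)$, where $E$ is an ultrafilter on $J=\bigcup E$ and $\Phi\subseteq Z^J$. There is a ${<}\kappa$-closed forcing $\mathbb P$ such that in $V[G]$ there is $\mathcal C\subseteq P(V_\kappa)$ with: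
\begin{enumerate}
\item[(1)] $V_\kappa^{V[G]}=V_\kappa$ and $\mathcal M=\langle V_\kappa,\in,\mathcal C\rangle\models\mathrm{KM}$;
\item[(2)] for each $t=(E,Z,\Phi)\in\mathcal T$ there is $H^t\in\mathcal C$ such that for all $f\in Z^J$, $\operatorname{Ult}(\mathcal M,E)\models\psi([f],[H^t])$ if and only if $f\in\Phi^E$.
\end{enumerate}
If $t=(E,Z,\Phi)\in\mathcal T$ is external, then $\operatorname{Ult}(\mathcal M,E)$ has no class whose members are exactly the $v\in j(Z)$ with $\psi(v,[H^t])$, and so it is not a model of $\mathrm{KM}$.
\end{theorem}

\begin{proof}
Let $D=\{(t,x,z):t=(E,Z,\Phi)\in\mathcal T,\ x\in\bigcup E,\ z\in Z\}$. For $t=(E,Z,\Phi)\in\mathcal T$ and $f'\in\Phi$ let $\Delta_{t,f'}=\{(t,x,f'(x)):x\in\bigcup E\}$, and let $\mathcal I$ be the family of finite unions of such sets, including $\emptyset$. Apply Theorem~\ref{thm:clubs}. Fix $t=(E,Z,\Phi)$ and let $H^t$ be the class of Proposition~\ref{prop:eval} for $h(x,z)=(t,x,z)$. Let $f\in Z^J$. If $f=_Ef'\in\Phi$, then $B=\{x:f(x)=f'(x)\}$ and $\Delta_{t,f'}$ satisfy the condition of the proposition. Conversely let $B\in E$ and $\Delta\in\mathcal I$ satisfy it. Write $\Delta$ as a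 finite union of generators and let $\Delta_{t,f_1},\dots,\Delta_{t,f_n}$ be those with first index $t$; the others contain no triple beginning with $t$. Then $B\subseteq\bigcup_{i\le n}\{x:f(x)=f_i(x)\}$, so $n\geq 1$ and $f=_Ef_i\in\Phi$ for some $i$. The last statement is Lemma~\ref{lem:trace}.
\end{proof}

For a normal measure $U$ on $\delta<\kappa$, the missing class can be $U$. The set part of $\operatorname{Ult}(\mathcal M,U)$ is the ultrapower of $V_\kappa$ by $U$. It is well-founded: if $[f_{n+1}]\in[f_n]$ for all $n$, then intersecting countably many sets in $U$ gives $\alpha$ with $f_{n+1}(\alpha)\in f_n(\alpha)$ for all $n$. We identify it with its transitive collapse $N$; then $j:V_\kappa\to N$ is elementary and $N\models\mathrm{ZFC}$. For $\beta<\delta$, a function with values below $\beta$ almost everywhere is almost everywhere constant by completeness, so $j(\beta)=\beta$ by induction. By Example~\ref{ex:normal}, the elements of $[\mathrm{id}]$ are the $j(\beta)$ with $\beta<\delta$, so $[\mathrm{id}]=\delta$, and $\delta<j(\delta)$ because $[\mathrm{id}]\in j(\delta)$. We also use the textbook fact that a cardinal carrying a normal measure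 is inaccessible.

\begin{proposition}\label{prop:U}
Let $U$ be a normal measure on $\delta<\kappa$. Put $Z=\bigcup_{\alpha<\delta}P(\alpha)$, $f_Y(\alpha)=Y\cap\alpha$ for $Y\subseteq\delta$, and $\Phi=\{f_Y:Y\in U\}$. Then $t=(U,Z,\Phi)$ is external. In the model of Theorem~\ref{thm:coding} for $\mathcal T=\{t\}$, the power set $P(\delta)$ is a set of $\operatorname{Ult}(\mathcal M,U)$, the measure $U$ is not, and $U=\{v\in P(\delta):\operatorname{Ult}(\mathcal M,U)\models\psi(v,[H^t])\}$.
\end{proposition}

\begin{proof}
For $Y\subseteq\delta$, {\L}o\'s's theorem gives $[f_Y]=j(Y)\cap[\mathrm{id}]=j(Y)\cap\delta$, and this is $Y$ because $\beta\in Y$ if and only if $\beta=j(\beta)\in j(Y)$. So $P(\delta)\subseteq N$, whence $P(\delta)=P(\delta)^N\in N$, and $\{[f_Y]:Y\in U\}=U$.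

Next, $U\notin N$. Suppose $U\in N$. Each $f:\delta\to\delta$ equals $j(f){\upharpoonright}\delta\in N$, so the set $\delta^\delta$ of all such functions is in $N$, and so is the relation $f\prec g\iff\{\alpha:f(\alpha)<g(\alpha)\}\in U$ on it. The elements of $j(\delta)$ are the $[g]$ with $g\in\delta^\delta$, and $[g]=\{[f]:f\in\delta^\delta,\ f\prec g\}$. Hence $\prec$ is well-founded, and by induction $[g]$ equals the rank $\sup\{\operatorname{rank}(f)+1:f\prec g\}$ of $g$. The rank function is defined by a recursion that $N$ carries out correctly, so $N$ contains a surjection of $\delta^\delta$ onto $j(\delta)$. But by elementarity $j(\delta)$ is inaccessible in $N$, and $\delta<j(\delta)$, so $N\models|\delta^\delta|=2^\delta<j(\delta)$. This is a contradiction.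

If $g:\delta\to P(Z)$ showed that $t$ is not external, consider $[g]\in N$. Each of its elements is $[f]$ with $f(\alpha)\in g(\alpha)$ almost everywhere, and changing $f$ off a set in $U$ we may take $f\in Z^\delta$. So the elements of $[g]$ are the $[f]$ with $f\in\Phi^U$, and $[g]=U\in N$, a contradiction. Finally, for $Y\subseteq\delta$ we have $f_Y\in Z^\delta$, so by Theorem~\ref{thm:coding}(2), $\psi(Y,[H^t])$ holds in the ultrapower if and only if $[f_Y]=[f_{Y'}]$ for some $Y'\in U$, that is, if and only if $Y\in U$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GHJ} Victoria Gitman, Joel David Hamkins, and Thomas A. Johnstone, \emph{Class choice and the surprising weakness of Kelley-Morse set theory}, arXiv:2601.23165 (2026).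
\end{thebibliography}
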